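\title{Basically generated ultrafilters are closed downward in the Tukey order}

\begin{abstract}
An ultrafilter on $\omega$ is basically generated if it has a base in which every sequence converging to a member of the base has a subsequence whose intersection lies in the ultrafilter. Dobrinen and Todorcevic asked whether every ultrafilter that is Tukey reducible to a p-point is basically generated. We prove in ZFC that it is. More generally, the class of basically generated ultrafilters is closed downward in the Tukey order, and we give a characterization of this class. The proof chooses a base whose members encode, through one fixed continuous map, the values of an arbitrary Tukey map.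
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Ultrafilters as partial orders}
Throughout, an \emph{ultrafilter} is a nonprincipal ultrafilter on $\omega$; it contains every cofinite set and no finite set. A subset of a partial order $D$ is \emph{bounded} if it has an upper bound in $D$, and \emph{cofinal} if every element of $D$ lies below one of its members. We order an ultrafilter $\mathcal V$ by reverse inclusion $\supseteq$, so that smaller sets are higher. A family $\mathcal X\subseteq\mathcal V$ is then bounded if and only if $\bigcap\mathcal X\in\mathcal V$, and it is cofinal if and only if every member of $\mathcal V$ contains a member of $\mathcal X$; a cofinal family is called a \emph{base} of $\mathcal V$. A sequence is bounded if its set of terms is, and a subsequence is always infinite.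

For partial orders $D$ and $E$, a map $f\colon E\to D$ is \emph{cofinal} if the image of every cofinal subset of $E$ is cofinal in $D$. We write $D\le_T E$, or $E\ge_T D$, if such a map exists, and call $D$ and $E$ \emph{Tukey equivalent} if $D\le_T E$ and $E\le_T D$. The relation $D\le_T E$ says that every way of climbing through $E$ yields a way of climbing through $D$. For ultrafilters, $\mathcal V\le_T\mathcal U$ means $(\mathcal V,\supseteq)\le_T(\mathcal U,\supseteq)$.

An ultrafilter also inherits a topology. We identify subsets of $\omega$ with their characteristic functions, so that $\mathcal P(\omega)$ is the Cantor space $2^\omega$, and natural numbers with sets, $l=\{0,\dots,l-1\}$. Thus $X_n\to X$ if and only if for every $l$ we have $X_n\cap l=X\cap l$ for all large $n$.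

\subsection*{Convergence and boundedness}
Finite subfamilies of an ultrafilter $\mathcal V$ are bounded. Countable ones need not be: every subsequence of $(\omega\setminus n)_{n<\omega}$ has empty intersection. This sequence converges to $\emptyset$, which is not in $\mathcal V$, and one may ask whether escaping from $\mathcal V$ is the only obstruction, that is, whether every sequence in $\mathcal V$ with limit in $\mathcal V$ has a bounded subsequence. Write $A\subseteq^*B$ if $A\setminus B$ is finite. An ultrafilter $\mathcal U$ is a \emph{p-point} if for every countable family $\{A_n:n<\omega\}\subseteq\mathcal U$ there is $A\in\mathcal U$ with $A\subseteq^*A_n$ for all $n$. Lemma~\ref{lem:ppoint} shows that the property just described holds exactly for p-points. Asking it only of some base gives the class studied here.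

\begin{definition}\label{def:bg}
An ultrafilter $\mathcal V$ is \emph{basically generated} if it has a base $\mathcal B\subseteq\mathcal V$ such that every sequence $(X_n)_{n<\omega}$ in $\mathcal B$ that converges to some $X\in\mathcal B$ has a subsequence with $\bigcap_kX_{n_k}\in\mathcal V$.
\end{definition}

The condition cannot be met by a base without nontrivial convergent sequences. A base is uncountable: given infinite sets $X_n$, choose pairwise distinct points $a_n,b_n\in X_n$; then neither $\{a_n:n<\omega\}$ nor its complement contains any $X_n$, and one of the two is in $\mathcal V$. An uncountable subset of $2^\omega$ has a point that is not isolated in it. So every uncountable subfamily of a base as in Definition~\ref{def:bg}, and in particular the base itself, contains an infinite bounded family.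

An ultrafilter $\mathcal U$ is \emph{selective} if for every partition $\{P_n:n<\omega\}$ of $\omega$ with no $P_n\in\mathcal U$ there is $A\in\mathcal U$ with $|A\cap P_n|\le1$ for all $n$. It is known that an ultrafilter Tukey below a selective ultrafilter is basically generated. Dobrinen and Todorcevic \cite{DT} posed the following as an open question.

\begin{quote}
\emph{If $\mathcal U$ is a p-point and $\mathcal U\ge_T\mathcal V$, must $\mathcal V$ be basically generated?}
\end{quote}

There is a reason to expect each answer. If $\mathcal V\le_T\mathcal U$, there is a map $g\colon\mathcal V\to\mathcal U$ such that $\mathcal X$ is bounded whenever $g[\mathcal X]$ is (Lemma~\ref{lem:tukey}). Should $g$ be continuous on some base of $\mathcal V$, that base works: a convergent sequence has convergent $g$-image, the image has a bounded subsequence because $\mathcal U$ is a p-point, and boundedness pulls back along $g$. But $\le_T$ sees only the order, the map $g$ is an arbitrary function, and Definition~\ref{def:bg} depends on the topology of $\mathcal P(\omega)$. Nothing in the definitions relates convergence of $X_n$ to convergence of $g(X_n)$.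

\subsection*{Results}
The answer is yes.

\begin{theorem}[ZFC]\label{thm:A}
If $\mathcal U$ is a p-point and $\mathcal U\ge_T\mathcal V$, then $\mathcal V$ is basically generated.
\end{theorem}

The existence of p-points is independent of ZFC. The proof uses no hypothesis beyond ZFC and applies to every p-point in every model that has one. It goes through the following notion, which keeps the shape of Definition~\ref{def:bg} but lets an arbitrary function decide which sequences count as convergent.

\begin{definition}\label{def:label}
A map $h\colon\mathcal V\to2^\omega$ is a \emph{bounding labeling} of the ultrafilter $\mathcal V$ if, whenever $Z_n,Z\in\mathcal V$ and $h(Z_n)\to h(Z)$, some subsequence satisfies $\bigcap_kZ_{n_k}\in\mathcal V$. No continuity of $h$ is assumed.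
\end{definition}

\begin{theorem}[ZFC]\label{thm:B}
For an ultrafilter $\mathcal V$ the following are equivalent.
\begin{enumerate}
\item[(1)] $\mathcal V$ is basically generated.
\item[(2)] $\mathcal V$ has a bounding labeling.
\item[(3)] $\mathcal V\le_TE$ for some partial order $E$ carrying a second countable topology in which every convergent sequence has a subsequence that is bounded above in $E$.
\item[(4)] $\mathcal V$ carries a separable metrizable topology, finer than the Cantor topology, in which every convergent sequence $Z_n\to Z$ $(Z_n,Z\in\mathcal V)$ has a subsequence with $\bigcap_kZ_{n_k}\in\mathcal V$.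
\end{enumerate}
Consequently, if $\mathcal U$ is basically generated and $\mathcal V\le_T\mathcal U$, then $\mathcal V$ is basically generated. In particular, being basically generated is invariant under Tukey equivalence.
\end{theorem}

Since p-points are basically generated (Lemma~\ref{lem:ppoint}) and selective ultrafilters are p-points (Lemma~\ref{lem:selective}), the last part of Theorem~\ref{thm:B} contains Theorem~\ref{thm:A} and the result quoted above for selective $\mathcal U$. That result is not used in the proofs.

The substance of both theorems is the implication (2)$\Rightarrow$(1). Section~\ref{sec:bounded} shows that a Tukey reduction to a p-point produces a bounding labeling. Section~\ref{sec:decoder} reduces the passage from a labeling to a base to a coding problem: find a continuous map $d$ such that, inside every member of $\mathcal V$, the value $d(Y)$ can be prescribed at will. Section~\ref{sec:coding} solves this problem for every non-selective $\mathcal V$; a selective $\mathcal V$ is a p-point and needs no coding. Section~\ref{sec:proofs} assembles the proofs.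

\section{Bounded subsequences and Tukey maps}\label{sec:bounded}

A map $g\colon D\to E$ between partial orders is a \emph{Tukey map} if it sends unbounded sets to unbounded sets; equivalently, $X\subseteq D$ is bounded whenever $g[X]$ is bounded. It is standard that $D\le_TE$ if and only if there is a Tukey map from $D$ to $E$. We need one direction.

\begin{lemma}\label{lem:tukey}
If $D\le_TE$, then there is a Tukey map $g\colon D\to E$.
\end{lemma}

\begin{proof}
Let $f\colon E\to D$ be cofinal and let $d\in D$. The image of $C_d=\{e\in E:f(e)\not\ge d\}$ has no member above $d$, so it is not cofinal in $D$, and hence $C_d$ is not cofinal in $E$. Choose $g(d)\in E$ with no member of $C_d$ above it; then $f(e)\ge d$ for all $e\ge g(d)$. If $e$ is an upper bound of $g[X]$, then $f(e)\ge d$ for every $d\in X$, so $X$ is bounded.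
\end{proof}

\begin{lemma}\label{lem:ppoint}
An ultrafilter $\mathcal U$ is a p-point if and only if every sequence in $\mathcal U$ that converges to a member of $\mathcal U$ has a bounded subsequence. In particular, a p-point is basically generated, with base $\mathcal U$ itself.
\end{lemma}

\begin{proof}
Let $\mathcal U$ be a p-point and let $A_n\to A$ with $A_n,A\in\mathcal U$. Take a member of $\mathcal U$ that is $\subseteq^*A_n$ for all $n$ and intersect it with $A$; this gives $B\in\mathcal U$ with $B\subseteq A$ and $B\subseteq^*A_n$ for all $n$. The set $A_n$ contains the large points of $B$ because $B\subseteq^*A_n$, and for large $n$ it contains the small points of $B$ because $A_n\to A$. Between the two ranges is a finite window over which we have no control. We choose a subsequence whose windows are disjoint and then discard every second window.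

Put $l_0=0$. Given $l_k$, choose $n_k$, larger than $n_{k-1}$ if $k>0$, with $A_{n_k}\cap l_k=A\cap l_k$, and then choose $l_{k+1}>l_k$ with $B\setminus l_{k+1}\subseteq A_{n_k}$. Let $b\in B\cap[l_j,l_{j+1})$. If $k<j$, then $b\ge l_j\ge l_{k+1}$, so $b\in A_{n_k}$. If $k>j$, then $b<l_{j+1}\le l_k$ and $b\in A$, so $b\in A\cap l_k\subseteq A_{n_k}$. Hence $b\in A_{n_k}$ for all $k\ne j$. For $\varepsilon\in\{0,1\}$ let $B_\varepsilon$ be the set of points of $B$ in the intervals $[l_j,l_{j+1})$ with $j\equiv\varepsilon\pmod 2$. Since $B=B_0\cup B_1$, some $B_\varepsilon$ is in $\mathcal U$, and this $B_\varepsilon$ is contained in $A_{n_k}$ for every $k\not\equiv\varepsilon\pmod 2$. These $A_{n_k}$ form a bounded subsequence.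

Conversely, assume the condition on sequences and let $A_n\in\mathcal U$. The sets $C_n=(A_0\cap\dots\cap A_n)\cup n$ are in $\mathcal U$ and converge to $\omega$, so $C=\bigcap_kC_{n_k}\in\mathcal U$ for some subsequence. Given $m$, take $k$ with $n_k\ge m$; then $C\subseteq A_m\cup n_k$, so $C\subseteq^*A_m$.
\end{proof}

The converse shows that for an ultrafilter that is not a p-point, the whole ultrafilter never serves as the base in Definition~\ref{def:bg}; a special base has to be built.

\begin{lemma}\label{lem:selective}
Every selective ultrafilter is a p-point.
\end{lemma}

\begin{proof}
Let $\mathcal V$ be selective and $A_n\in\mathcal V$ for $n<\omega$. Put $B_{-1}=\omega$ and $B_n=(A_0\cap\dots\cap A_n)\setminus(n+1)$. The sets $B_n$ are in $\mathcal V$, decrease, and have empty intersection, so the sets $P_n=B_{n-1}\setminus B_n$ are pairwise disjoint and cover $\omega$. No $P_n$ is in $\mathcal V$, since $P_n\cap B_n=\emptyset$; hence infinitely many of them are nonempty, and these form a partition to which selectivity applies. Choose $A\in\mathcal V$ with $|A\cap P_n|\le1$ for all $n$. Then $A\setminus A_n\subseteq A\setminus B_n=A\cap(P_0\cup\dots\cup P_n)$ has at most $n+1$ points.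
\end{proof}

The next lemma is the implication (3)$\Rightarrow$(2) of Theorem~\ref{thm:B}. The topology on $E$ need not be Hausdorff; a sequence is convergent if it converges to at least one point.

\begin{lemma}\label{lem:pullback}
Let $E$ be a partial order with a second countable topology in which every convergent sequence has a bounded subsequence. If $\mathcal V\le_TE$, then $\mathcal V$ has a bounding labeling.
\end{lemma}

\begin{proof}
Let $g\colon\mathcal V\to E$ be a Tukey map and let $\{O_m:m<\omega\}$ be a base of the topology of $E$, listed with repetitions if it is finite. Put $h(Z)(m)=1$ if $g(Z)\in O_m$ and $h(Z)(m)=0$ otherwise. Suppose $h(Z_n)\to h(Z)$. If $g(Z)\in O_m$, then $h(Z_n)(m)=1$, that is, $g(Z_n)\in O_m$, for all large $n$. Hence $g(Z_n)\to g(Z)$ in $E$, and some $\{g(Z_{n_k}):k<\omega\}$ is bounded in $E$. Since $g$ is a Tukey map, $\{Z_{n_k}:k<\omega\}$ is bounded in $\mathcal V$.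
\end{proof}

When $E$ is a p-point with the Cantor topology, the points of $E$ are already elements of $2^\omega$, and the same argument shows that $h=g$ is a bounding labeling.

\begin{remark}\label{rem:limit}
In Definition~\ref{def:label} the limit must itself be a label $h(Z)$. If mere convergence of $h(Z_n)$ in $2^\omega$ gave a bounded subsequence, then by compactness every sequence in $\mathcal V$ would have one, and $(\omega\setminus n)_{n<\omega}$ has none. In Lemma~\ref{lem:pullback} this is what makes the limit $g(Z)$ a point of $E$.
\end{remark}

\section{From a labeling to a base}\label{sec:decoder}

Let $h$ be a bounding labeling of $\mathcal V$. We want a base $\mathcal B$ in which convergence of sets forces convergence of labels. Since $h$ need not be continuous anywhere, we fix instead a continuous map $d$ and choose, below each $Z\in\mathcal V$, a set $Y\in\mathcal V$ for which $d(Y)$ equals a label. Convergence of the sets $Y$ then gives convergence of these labels.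

The question is whose label $Y$ should carry. The equation $d(Y)=h(Y)$ is circular, as altering $Y$ to adjust $d(Y)$ alters $h(Y)$ in an uncontrolled way. The equation $d(Y)=h(Z)$ is not circular, but it yields a bounded family of sets $Z$, and this says nothing about the smaller sets $Y$. Boundedness passes from sets to their supersets, so $Y$ must carry the label of a \emph{subset} $R\in\mathcal V$. This fixes the order of the choices: first $R\subseteq Z$, then the label $h(R)$, about which nothing is known, and last a set $Y$ between $R$ and $Z$ that spells out this label.

\begin{definition}\label{def:decoder}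
A \emph{decoder} for $\mathcal V$ is a continuous map $d\colon\mathcal D\to2^\omega$, defined on a set $\mathcal D\subseteq\mathcal P(\omega)$, such that for every $Z\in\mathcal V$ there is $R\in\mathcal V$ with $R\subseteq Z$ and with the following property: for every $x\in2^\omega$ there is $Y\in\mathcal D$ with
\[
R\subseteq Y\subseteq Z,\qquad d(Y)=x .
\]
\end{definition}

\begin{proposition}\label{prop:decoder}
If $\mathcal V$ has a decoder and a bounding labeling, then $\mathcal V$ is basically generated.
\end{proposition}

\begin{proof}
Let $d\colon\mathcal D\to2^\omega$ be a decoder and $h$ a bounding labeling. For each $Z\in\mathcal V$ choose a set $R_Z$ as in Definition~\ref{def:decoder}, and then $Y_Z\in\mathcal D$ with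
\[
R_Z\subseteq Y_Z\subseteq Z,\qquad d(Y_Z)=h(R_Z).
\]
Let $\mathcal B=\{Y_Z:Z\in\mathcal V\}$. Since $R_Z\in\mathcal V$, we have $\mathcal B\subseteq\mathcal V$, and since $Y_Z\subseteq Z$, the family $\mathcal B$ is a base. A sequence in $\mathcal B$ with limit in $\mathcal B$ can be written $Y_{Z_n}\to Y_Z$ for some $Z_n,Z\in\mathcal V$. All these sets, the limit included, lie in $\mathcal D$, so continuity of $d$ gives $h(R_{Z_n})\to h(R_Z)$. As $h$ is a bounding labeling, $\bigcap_kR_{Z_{n_k}}\in\mathcal V$ for some subsequence, and $\bigcap_kY_{Z_{n_k}}\supseteq\bigcap_kR_{Z_{n_k}}$.
\end{proof}

\begin{remark}\label{rem:continuous}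
Suppose $h=g$ is a Tukey map into a p-point $\mathcal U$. Then $d$ maps $\mathcal B$ into $\mathcal U$, and if a family of values $d(Y_Z)=g(R_Z)$ is bounded, then so are the corresponding $R_Z$ and hence the corresponding $Y_Z$. Thus $d$ restricted to $\mathcal B$ is a continuous Tukey map: the construction replaces $g$ by a map of the kind wished for in the introduction.
\end{remark}

\section{Decoders for non-selective ultrafilters}\label{sec:coding}

A map $d\colon\mathcal D\to2^\omega$ is continuous if and only if for each $Y\in\mathcal D$ and each $k$ there is a finite set $F$ such that $d(Y')(k)=d(Y)(k)$ for all $Y'\in\mathcal D$ with $Y'\cap F=Y\cap F$. So a decoder reads each digit from a finite part of $Y$. It must do so inside \emph{every} $Z\in\mathcal V$, and undisturbed by the points of $R$.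

Two natural attempts fail. One may fix an infinite set $C=\{c_0<c_1<\cdots\}$ and let $d(Y)(j)=1$ if and only if $c_j\in Y$. If $C\notin\mathcal V$, then $d$ is constant on the subsets of $Z=\omega\setminus C\in\mathcal V$; if $C\in\mathcal V$, then every $R\in\mathcal V$ meets $C$ and no $Y\supseteq R$ decodes to the zero sequence. One may instead fix a coloring of $\omega$ in two colors and read the digits from the colors of certain points of $Y$; but some $Z\in\mathcal V$ is monochromatic. An ultrafilter decides every property of single points, so the decoder should read a relation \emph{between} points that no member of $\mathcal V$ makes constant. A partition witnessing non-selectivity provides one: lying in the same piece.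

Call $S\subseteq\omega$ a \emph{selector} for a partition if it meets every piece in at most one point.

\begin{example}\label{ex:blocks}
Let $J_i=[2^i-1,2^{i+1}-1)$, so that $J_0=\{0\}$, $J_1=\{1,2\}$, $J_2=\{3,\dots,6\}$, $J_3=\{7,\dots,14\}$. Let $Z$ be the set of even numbers; the sizes $|Z\cap J_i|$ are $1,1,2,4,8,16,32,64,\dots$. Let $R=Z\cap(J_3\cup J_5\cup J_7\cup\cdots)$. A union of $m$ selectors has at most $m$ points in each block, so the sets $R\setminus(S_1\cup\dots\cup S_m)$, with $S_1,\dots,S_m$ selectors, are nonempty. They are closed under finite intersections, so they lie in a maximal filter $\mathcal V$. It contains $R$ and $Z$ and no selector, and it is nonprincipal because singletons are selectors.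

The blocks $J_4,J_6,J_8,\dots$ are disjoint from $R$, and we write one digit in each: two points of $Z$ for a $1$, one point for a $0$. For $x=(1,0,1,\dots)$ take
\[
Y=R\cup\{16,18\}\cup\{64\}\cup\{256,258\}\cup\cdots .
\]
The sizes $|Y\cap J_i|$ are $0,0,0,4,\mathbf 2,16,\mathbf 1,64,\mathbf 2,\dots$. To recover $x$ without knowing $R$ or $Z$, skip the blocks of size $0$ or at least $3$ and subtract $1$ from the remaining sizes. The first digit depends only on $Y\cap31$, the second only on $Y\cap127$. The points $0,2,4,6$ of $Z$ are left out of $R$ because, in blocks of sizes $1,1,2$, they would be read as digits.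
\end{example}

The example uses only that the blocks are finite and that $\mathcal V$ contains no selector.

\begin{lemma}\label{lem:case1}
Suppose there is a partition $\{J_i:i<\omega\}$ of $\omega$ into finite sets with no selector in $\mathcal V$. Then $\mathcal V$ has a decoder.
\end{lemma}

\begin{proof}
Let $\mathcal D$ be the set of $Y\subseteq\omega$ such that $|Y\cap J_i|\in\{1,2\}$ for infinitely many $i$. For $Y\in\mathcal D$ let $i_0<i_1<\cdots$ enumerate these $i$, and put $d(Y)(k)=|Y\cap J_{i_k}|-1$. If $Y'\in\mathcal D$ agrees with $Y$ on the finite set $F=\bigcup_{i\le i_k}J_i$, then the indices $i_0,\dots,i_k$ and the size of the trace on $J_{i_k}$ are the same for $Y'$, so $d(Y')(k)=d(Y)(k)$. Hence $d$ is continuous.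

Let $Z\in\mathcal V$ and $I=\{i:|Z\cap J_i|\ge3\}$. The set $Z\cap\bigcup_{i\notin I}J_i$ has at most two points in each block, so it is a union of two selectors and is not in $\mathcal V$. Therefore $Z\cap\bigcup_{i\in I}J_i\in\mathcal V$. This set is infinite and the blocks are finite, so $I$ is infinite. Split $I$ into two infinite sets. For one of them, call it $I_1$, the set $R=Z\cap\bigcup_{i\in I_1}J_i$ is in $\mathcal V$; let $I_2=\{t_0<t_1<\cdots\}$ be the other.

Given $x\in2^\omega$, choose $E_k\subseteq Z\cap J_{t_k}$ with $|E_k|=1+x(k)$, which is possible since $|Z\cap J_{t_k}|\ge3$, and put $Y=R\cup\bigcup_kE_k$. Then $R\subseteq Y\subseteq Z$. Moreover $|Y\cap J_i|=|Z\cap J_i|\ge3$ for $i\in I_1$, $|Y\cap J_{t_k}|=1+x(k)$, and $Y\cap J_i=\emptyset$ for $i\notin I$. So the indices read by $d$ are exactly $t_0<t_1<\cdots$, and $Y\in\mathcal D$ with $d(Y)=x$.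
\end{proof}

It remains to treat a non-selective $\mathcal V$ that contains a selector for every partition into finite sets. A partition witnessing non-selectivity then has infinite pieces, and counting points in an infinite piece is not continuous: if $p<q_0<q_1<\cdots$ lie in one piece, then $\{p,q_n\}\to\{p\}$. We therefore locate the digits by their \emph{position} in the increasing enumeration of $Y$, inserting exactly two points between consecutive points of $R$ and asking whether they lie in the same piece. For this $R$ must be so sparse that each of its gaps offers both answers, and the failure of the hypothesis of Lemma~\ref{lem:case1} is exactly what supplies a sparse $R$.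

\begin{lemma}\label{lem:case2}
Suppose $\mathcal V$ is not selective and every partition of $\omega$ into finite sets has a selector in $\mathcal V$. Then $\mathcal V$ has a decoder.
\end{lemma}

\begin{proof}
Fix a partition $\{P_n:n<\omega\}$ of $\omega$ with no piece and no selector in $\mathcal V$, and let $c(z)$ be the $n$ with $z\in P_n$. Let $\mathcal D$ be the set of infinite subsets of $\omega$. For $Y=\{y_0<y_1<\cdots\}$ put
\[
d(Y)(j)=\begin{cases}1&\text{if }c(y_{3j+1})=c(y_{3j+2}),\\ 0&\text{otherwise.}\end{cases}
\]
If $Y'\in\mathcal D$ agrees with $Y$ on $y_{3j+2}+1$, then the two sets have the same first $3j+3$ elements, so $d(Y')(j)=d(Y)(j)$. Hence $d$ is continuous.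

Let $Z\in\mathcal V$. For every $k$ the set $Z\setminus k$ is in $\mathcal V$. It is therefore not a selector for $\{P_n\}$, so it contains $u<v$ with $c(u)=c(v)$; and it is contained in no single $P_n$, so it contains $u<v$ with $c(u)\ne c(v)$. Put $k_0=0$; given $k_i$, choose a pair of each kind in $Z\setminus k_i$ and let $k_{i+1}$ exceed all the chosen points. Then every $Z\cap[k_i,k_{i+1})$ contains a pair of each kind.

By hypothesis the partition into the intervals $[k_i,k_{i+1})$ has a selector in $\mathcal V$; intersecting it with $Z$ gives a selector $S\in\mathcal V$ with $S\subseteq Z$. Two points of $S$ in adjacent intervals may be neighbors, so we thin once more. For some $\varepsilon\in\{0,1\}$, the set $R$ of points of $S$ in the intervals $[k_i,k_{i+1})$ with $i\equiv\varepsilon\pmod2$ is in $\mathcal V$. Write $R=\{z_0<z_1<\cdots\}$ with $z_j\in[k_{i_j},k_{i_j+1})$. The indices $i_j$ increase strictly, since $R$ is a selector, and have the same parity, so $i_{j+1}\ge i_j+2$. Every point $w\in[k_{i_j+1},k_{i_j+2})$ thus satisfies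
\[
z_j<k_{i_j+1}\le w<k_{i_j+2}\le k_{i_{j+1}}\le z_{j+1}.
\]

Given $x\in2^\omega$, choose $u_j<v_j$ in $Z\cap[k_{i_j+1},k_{i_j+2})$ with $c(u_j)=c(v_j)$ if and only if $x(j)=1$, and put $Y=R\cup\{u_j,v_j:j<\omega\}$; see Figure~\ref{fig:intervals}. Then $R\subseteq Y\subseteq Z$, and the increasing enumeration of $Y$ is $z_0,u_0,v_0,z_1,u_1,v_1,\dots$, that is, $y_{3j}=z_j$, $y_{3j+1}=u_j$, $y_{3j+2}=v_j$. So $d(Y)=x$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\foreach \n in {0,2,4,6} \fill[gray!20] (1.5*\n,-0.2) rectangle (1.5*\n+1.5,0.2);
\draw (0,0) -- (11,0);
\foreach \n in {0,...,7} \draw (1.5*\n,0.2) -- (1.5*\n,-0.2) node[below] {$k_{\n}$};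
\foreach \x/\s in {0.8/z_0,6.6/z_1,9.9/z_2} \fill (\x,0) circle (2pt) node[above=5pt] {$\s$};
\foreach \x/\s in {1.9/u_0,2.6/v_0,7.9/u_1,8.5/v_1} \draw[fill=white] (\x,0) circle (2pt) node[above=5pt] {$\s$};
\end{tikzpicture}
\caption{Coding by position. The set $R=\{z_0<z_1<\cdots\}$ has at most one point in each shaded interval and none in the others. The interval after the one containing $z_j$ receives two points $u_j<v_j$, taken in the same piece of the partition to write the digit $1$ and in different pieces to write $0$. In the resulting set, $z_j,u_j,v_j$ occupy positions $3j$, $3j+1$, $3j+2$.}
\label{fig:intervals}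
\end{figure}

A non-selective ultrafilter satisfies the hypothesis of Lemma~\ref{lem:case1} or that of Lemma~\ref{lem:case2}. This proves the following.

\begin{proposition}\label{prop:coding}
Every non-selective ultrafilter has a decoder.
\end{proposition}

\begin{remark}\label{rem:selective}
Neither map is a decoder for a selective $\mathcal V$, whatever partition it is built from. A partition into finite sets has a selector $Z\in\mathcal V$, and the first map sends every subset of $Z$ in its domain to the zero sequence. An arbitrary partition has a piece or a selector in $\mathcal V$, and the second map is constant on the infinite subsets of either. This is why the selective case is treated separately below.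
\end{remark}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proposition}\label{prop:main}
Every ultrafilter with a bounding labeling is basically generated.
\end{proposition}

\begin{proof}
A selective ultrafilter is a p-point by Lemma~\ref{lem:selective}, hence basically generated by Lemma~\ref{lem:ppoint}. A non-selective ultrafilter has a decoder by Proposition~\ref{prop:coding}, and Proposition~\ref{prop:decoder} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Give $E=(\mathcal U,\supseteq)$ the Cantor topology, which is second countable. By Lemma~\ref{lem:ppoint}, every sequence that converges in $E$ has a bounded subsequence; this is the only use of the hypothesis that $\mathcal U$ is a p-point. By Lemma~\ref{lem:pullback}, $\mathcal V$ has a bounding labeling, and Proposition~\ref{prop:main} completes the proof.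
\end{proof}

If $\mathcal U$ is only basically generated, the Cantor topology on all of $\mathcal U$ need not have bounded subsequences of convergent sequences. The remedy is to refine the topology so that each set remembers a member of the base below it.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1)$\Rightarrow$(4). Let $\mathcal B$ be a base as in Definition~\ref{def:bg}, and for each $Z\in\mathcal V$ choose $Y_Z\in\mathcal B$ with $Y_Z\subseteq Z$. Give $\mathcal V$ the topology that makes the injection $Z\mapsto(Z,Y_Z)$ a homeomorphism onto its range in $2^\omega\times2^\omega$. A subspace of $2^\omega\times2^\omega$ is metrizable and second countable, hence separable. The projection to the first coordinate is continuous, so the topology is finer than the Cantor topology. If $Z_n\to Z$ in it, then $Y_{Z_n}\to Y_Z$ in the Cantor topology, with all terms and the limit in $\mathcal B$. So for some subsequence $\bigcap_kZ_{n_k}\supseteq\bigcap_kY_{Z_{n_k}}\in\mathcal V$.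

(4)$\Rightarrow$(3). Take $E=(\mathcal V,\supseteq)$ with the topology from (4). A separable metrizable space is second countable, the identity map is cofinal, and a subsequence with intersection in $\mathcal V$ is bounded above in $E$.

(3)$\Rightarrow$(2) is Lemma~\ref{lem:pullback}, and (2)$\Rightarrow$(1) is Proposition~\ref{prop:main}.

For the consequence, let $\mathcal U$ be basically generated and $\mathcal V\le_T\mathcal U$. By (1)$\Rightarrow$(4) applied to $\mathcal U$, the order $E=(\mathcal U,\supseteq)$ carries a topology as required in (3). So (3), and hence (1), holds for $\mathcal V$. Applying this in both directions gives invariance under Tukey equivalence.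
\end{proof}

\begin{remark}\label{rem:countable}
Second countability in (3) is what allows a point of $E$ to be recorded by a single element of $2^\omega$, and so to be written into a subset of $\omega$. Without it, (3) would hold for every ultrafilter: in $(\mathcal V,\supseteq)$ with the discrete topology a convergent sequence is eventually constant, and so has a bounded subsequence. In (4), by contrast, the requirement that the topology be finer than the Cantor topology is not used in the proof of (4)$\Rightarrow$(3).
\end{remark}

\begin{thebibliography}{9}

\bibitem{DT}
Natasha Dobrinen and Stevo Todorcevic,
\emph{Tukey types of ultrafilters},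
arXiv:1110.4153 (2011).

\end{thebibliography}
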